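# Degree-three Galois cohomology and braided autoequivalences of Drinfeld centers

Throughout, $\mathbb K$ is an arbitrary field, $\Omega=\mathbb K^{sep}$ is a separable closure and $\Gamma=\mathrm{Gal}(\Omega/\mathbb K)$. The letter $L$ denotes a finite Galois extension of $\mathbb K$ inside $\Omega$, with group $Q=\mathrm{Gal}(L/\mathbb K)$. Group cochains are normalized: they take the trivial value when an argument is $1$.

## 1. Fusion categories over a field that is not closed

**Definition.** A *fusion category over $\mathbb K$* is a $\mathbb K$-linear, finite, semisimple, rigid monoidal category with finite-dimensional Hom spaces and simple unit object $\mathbb 1$.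

The endomorphism algebra of a simple object is a division algebra over $\mathbb K$. Nothing forces it to be $\mathbb K$, and then we call the simple object non-split.

**Example 1 (quaternionic spaces).** Let $\mathbb K=\mathbb R$. Objects are finite-dimensional $\mathbb Z/2$-graded complex vector spaces $V=V_0\oplus V_1$ with an antilinear degree-preserving map $J$ such that $J^2=(-1)^n$ on $V_n$. Morphisms are graded $\mathbb C$-linear maps commuting with $J$. The tensor product is $V\otimes_{\mathbb C}W$ with $J\otimes J$; signs multiply correctly because $(-1)^n(-1)^m=(-1)^{n+m}$. In degree $0$ we see complex spaces with a real structure, that is, real vector spaces. In degree $1$ we see modules over Hamilton's quaternions $\mathbb H$. So the simple objects are $\mathbb 1$ and $X=\mathbb C^2$, with $\mathrm{End}(X)\cong\mathbb H^{op}\cong\mathbb H$. The object $X\otimes X$ has complex dimension $4$ and lies in degree $0$, so $X\otimes X\cong 4\cdot\mathbb 1$.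

**Deligne product.** $\boxtimes$ is the Deligne product over $\mathbb K$. If $\mathcal A,\mathcal B$ are module categories of finite-dimensional algebras $A,B$, then $\mathcal A\boxtimes\mathcal B$ is the module category of $A\otimes_{\mathbb K}B$. We use two consequences: $\mathrm{Hom}(V\boxtimes W,V'\boxtimes W')=\mathrm{Hom}(V,V')\otimes_{\mathbb K}\mathrm{Hom}(W,W')$, and if $P,P'$ are progenerators then so is $P\boxtimes P'$. For example, $\mathrm{Vec}_L\boxtimes\mathrm{Vec}_L$ is the module category of $L\otimes_{\mathbb K}L\cong\prod_{q\in Q}L$: it has $|Q|$ simple objects.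

**Definition.** An algebra $A$ in a fusion category is *separable* if its multiplication $A\otimes A\to A$ has a section that is a morphism of $A$-bimodules. A fusion category $\mathcal C$ is *separable* if $\mathcal C$, as a $\mathcal C\boxtimes\mathcal C^{mp}$-module category, is the category of modules over a separable algebra. Here $\mathcal C^{mp}$ is $\mathcal C$ with reversed tensor product.

**Example 2.** Let $N$ be a finite abelian group with $|N|$ invertible in $\mathbb K$, and let $A=\mathbb K[N]$ with basis $e_n$. The map $e_n\mapsto|N|^{-1}\sum_ke_k\otimes e_{n-k}$ is $A$-bilinear, since multiplying by $e_m$ on the left or on the right only reindexes the sum, and multiplication sends its value back to $e_n$. So $A$ is separable.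

**Definition.** The *Drinfeld center* $\mathcal Z(\mathcal C)$ has as objects pairs $(V,\sigma)$, where $V\in\mathcal C$ and $\sigma_W:V\otimes W\to W\otimes V$ is an isomorphism natural in $W$ satisfying the hexagon $\sigma_{W\otimes W'}=(\mathrm{id}_W\otimes\sigma_{W'})(\sigma_W\otimes\mathrm{id}_{W'})$. Its braiding is $\sigma$. $\mathrm{Aut}_{br}(\mathcal Z(\mathcal C))$ is the group of braided autoequivalences up to monoidal isomorphism.

**Example 3.** Let $\mathcal C$ be the category of $\mathbb Z/2$-graded $\mathbb K$-spaces with trivial associator. By naturality a half-braiding on $V$ has the form $v\otimes w\mapsto w\otimes\theta(m)v$ for $w$ of degree $m$, with $\theta(m)$ a degree-preserving automorphism of $V$; the hexagon says $\theta(m+m')=\theta(m)\theta(m')$. So an object of the center is a graded space with an involution $\theta(1)$.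

**Definition.** $\mathrm{BrPic}(\mathcal C)$ is the group of invertible $\mathcal C$-bimodule categories up to equivalence. The Etingof–Nikshych–Ostrik map $\pi_0\Phi:\mathrm{BrPic}(\mathcal C)\to\mathrm{Aut}_{br}(\mathcal Z(\mathcal C))$ turns an invertible bimodule category into a braided autoequivalence of the center. For example, a tensor autoequivalence $P$ of $\mathcal C$ gives the invertible bimodule category $\mathcal C$ whose right action is twisted by $P$.

## 2. Galois cohomology with multiplicative coefficients

**Definition.** $H^n(\mathbb K;\mathbb G_m)=H^n(\Gamma,\Omega^\times)=\varinjlim_LH^n(\mathrm{Gal}(L/\mathbb K),L^\times)$. A cocycle $\alpha\in Z^n(Q,L^\times)$ has trivial image there if and only if, for some finite Galois $L'\supset L$, its inflation to $\mathrm{Gal}(L'/\mathbb K)$ is a coboundary with values in $L'^\times$. We have $H^2(\mathbb K;\mathbb G_m)\cong\mathrm{Br}(\mathbb K)$. The coboundary of a $2$-cochain is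
$$(\partial\mu)(q,r,s)=q(\mu(r,s))\,\mu(qr,s)^{-1}\mu(q,rs)\,\mu(q,r)^{-1}.$$
For cochains $a$ of degree $2$ and $b$ of degree $1$ with values in paired $Q$-modules, $(a\cup b)(q,r,s)=\langle a(q,r),\,qr\,b(s)\rangle$.

**Example 4 (the reals).** Let $\mathbb K=\mathbb R$, $L=\mathbb C$, $Q=\{1,c\}$. The $2$-cocycle with value $-1$ at $(c,c)$ is not a coboundary, because $(\partial\lambda)(c,c)=\lambda_c\overline{\lambda_c}>0$. It is the class of $\mathbb H$. In degree three, let $\alpha(c,c,c)=-1$. The cochain with $\mu(c,c)=i$ gives $(\partial\mu)(c,c,c)=\bar i/i=-1$, so this sign *is* a coboundary. In fact $H^3(\mathbb R;\mathbb G_m)\cong H^1(\mathbb Z/2,\mathbb C^\times)=1$ by periodicity of the cohomology of cyclic groups and Hilbert 90.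

## 3. The Morita 4-category and the homomorphism $\mathcal T$

**Definition.** Two fusion categories are *Morita equivalent* if there is an invertible bimodule category between them. If $M$ is an invertible bimodule category between $\mathcal S$ and $\mathrm{Vec}_{\mathbb K}$, the action gives a tensor equivalence from $\mathcal S$ or $\mathcal S^{mp}$ (depending on sides) to the category of right exact $\mathbb K$-linear endofunctors of $M$. We call $\mathcal S$ *Morita trivial* if it is Morita equivalent to $\mathrm{Vec}_{\mathbb K}$.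

**Example 5.** The category of $L$-$L$-bimodules over $\mathbb K$ is $\mathrm{End}_{\mathbb K}(\mathrm{Vec}_L)$, so it is Morita trivial. For $\mathbb C/\mathbb R$ it has two simple objects: $\mathbb C$ with equal left and right actions, and $\mathbb C$ with right action twisted by conjugation.

**Definition.** $\mathrm{Mor}_2$ is the Morita 4-category of braided tensor categories over $\mathbb K$. Its objects are braided tensor categories, its 1-morphisms are tensor categories with central structures, composed by the relative Deligne product, its 2-morphisms are bimodule categories between these, and so on. A 1-morphism between a braided category $\mathcal Z$ and $\mathrm{Vec}_{\mathbb K}$ is thus a tensor category $\mathcal D$ with a braided functor $\mathcal Z\to\mathcal Z(\mathcal D)$.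

**Example 6.** Let $\mathcal Z=\mathcal Z(\mathcal C)$. Then $\mathcal C$ with $\mathrm{id}:\mathcal Z\to\mathcal Z(\mathcal C)$ is such a 1-morphism. For $F\in\mathrm{Aut}_{br}(\mathcal Z)$, let $\mathcal C^{(F)}$ be $\mathcal C$ with central structure $F:\mathcal Z\to\mathcal Z=\mathcal Z(\mathcal C)$. For a fusion category $\mathcal S$, viewed as a 1-morphism $\mathrm{Vec}_{\mathbb K}\to\mathrm{Vec}_{\mathbb K}$, the composite with $\mathcal C$ is $\mathcal C\boxtimes\mathcal S$ with $\iota(z)=z\boxtimes\mathbb 1$.

The group $\mathrm{Aut}_{\mathrm{Mor}_2}(\mathrm{Vec}_{\mathbb K})$ is the group of invertible fusion categories over $\mathbb K$ up to Morita equivalence, and it is known to be isomorphic to $H^3(\mathbb K;\mathbb G_m)$. We write it additively: $[\mathcal S]=0$ means that $\mathcal S$ is Morita trivial.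

**Definition.** Regard $\mathcal C$ as a 1-morphism between $\mathcal Z$ and $\mathrm{Vec}_{\mathbb K}$, and $\mathcal C^{mp}$ as the corresponding one in the other direction. Let $\mathcal Z_F$ be $\mathcal Z$ with one of its two actions twisted by $F$, and put
$$\mathcal T_F:=\mathcal C^{mp}\boxtimes_{\mathcal Z}\mathcal Z_F\boxtimes_{\mathcal Z}\mathcal C.\tag{1}$$
If $\mathcal C$ is invertible in $\mathrm{Mor}_2$, then $\mathcal T_F$ is invertible and this gives a homomorphism
$$\mathcal T:\mathrm{Aut}_{br}(\mathcal Z(\mathcal C))\to\mathrm{Aut}_{\mathrm{Mor}_2}(\mathrm{Vec}_{\mathbb K})\cong H^3(\mathbb K;\mathbb G_m).\tag{2}$$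

We take the following from the general theory.

* **(M1)** 1-morphisms $\mathrm{Vec}_{\mathbb K}\to\mathrm{Vec}_{\mathbb K}$ are tensor categories, equivalent if and only if Morita equivalent. A tensor equivalence compatible with central structures is an equivalence of 1-morphisms. Composition is associative, unital, and respects equivalence in each variable.
* **(M2)** If $\mathcal C$ is separable with $\mathrm{End}_{\mathcal Z(\mathcal C)}(\mathbb 1)=\mathbb K$, then $\mathcal C$ is invertible in $\mathrm{Mor}_2$, $\mathcal T$ is a homomorphism and $\mathrm{im}(\pi_0\Phi)=\ker\mathcal T$. In particular $\mathcal C^{mp}\boxtimes_{\mathcal Z}\mathcal C=\mathcal T_{\mathrm{id}}\simeq\mathrm{Vec}_{\mathbb K}$.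

**A usable form of $\mathcal T_F$.** We want to replace the twisted bimodule in (1) by a twisted central structure on $\mathcal C$. The claim is that $\mathcal Z_F\boxtimes_{\mathcal Z}\mathcal C\simeq\mathcal C^{(F^\varepsilon)}$ with a sign $\varepsilon\in\{\pm1\}$ that depends only on conventions. If the outer action on $\mathcal Z_F$ is the one precomposed with $F^{\pm1}$, then $\mathcal Z_F\boxtimes_{\mathcal Z}\mathcal C$ is $\mathcal Z\boxtimes_{\mathcal Z}\mathcal C\simeq\mathcal C$ with its action precomposed with $F^{\pm1}$. Suppose instead that the inner (right) action is precomposed with $F^{\pm1}$. The regular bimodule is the tensor category $\mathcal Z$ with the two central functors $\iota_l:z\mapsto(z,c)$ and $\iota_r:z\mapsto(z,c^{-1})$, where $c$ is the braiding. A braided autoequivalence $G$ of $\mathcal Z$ sends $\iota_lz$ to $\iota_lGz$ and $\iota_rz$ to $\iota_rGz$. Taking $G=F^{\mp1}$ carries the pair $(\iota_l,\iota_rF^{\pm1})$ to $(\iota_lF^{\mp1},\iota_r)$, and we are back in the first case. Replacing $F$ by $F^\varepsilon$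 we get
$$\mathcal T(F^\varepsilon)=[\mathcal C^{mp}\boxtimes_{\mathcal Z}\mathcal C^{(F)}].\tag{3}$$

## 4. Can the image of $\mathcal T$ in $H^3(\mathbb K;\mathbb G_m)$ be nonzero?

By (M2), $\pi_0\Phi$ is surjective exactly when $\mathcal T=0$. This is automatic when $H^3(\mathbb K;\mathbb G_m)=1$, which holds for $\mathbb K$ algebraically closed, local or global. But $H^3(\mathbb K;\mathbb G_m)\ne1$ for, e.g., $\mathbb K=\mathbb C(x,y,z)$. The question, from Sean Sanford, "Putting the Brauer back in Brauer-Picard", arXiv:2604.10869 (2026), is: *do there exist fields $\mathbb K$ and fusion categories $\mathcal C$ over $\mathbb K$, invertible in $\mathrm{Mor}_2$, with $\mathrm{im}(\mathcal T)\neq0$?* The answer is yes.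

**Theorem 1.** Let $\mathbb K=\mathbb C(x,y,z)$ and let $\mathcal C$ be the rank-two fusion category, constructed in Sections 6 and 11, with simple objects $\mathbb 1,X$, where $\mathrm{End}(\mathbb 1)=\mathbb K$, $\mathrm{End}(X)\cong D=(x,y)_{\mathbb K}$ (a quaternion division algebra) and $X\otimes X\cong4\cdot\mathbb 1$. Then $\mathcal C$ is separable, $\mathrm{End}_{\mathcal Z(\mathcal C)}(\mathbb 1)=\mathbb K$, and $\mathcal T\ne0$. So $\pi_0\Phi$ is not surjective.

**Theorem 2.** Let $\mathbb K$ be any field.

(a) For every finite subgroup $S\subset H^3(\mathbb K;\mathbb G_m)$ there is a separable symmetric fusion category $\mathcal C$ over $\mathbb K$ with $\mathrm{End}_{\mathcal C}(\mathbb 1)=\mathbb K$ such that $\mathrm{im}(\mathcal T)$ contains a subgroup isomorphic to $S$.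

(b) A fusion category over $\mathbb K$, invertible in $\mathrm{Mor}_2$, with $\mathrm{im}(\mathcal T)\neq0$ exists if and only if $H^3(\mathbb K;\mathbb G_m)\ne1$.

**Theorem 3.** Let $\mathrm{char}\,\mathbb K\neq2$, let $D$ be a quaternion division algebra over $\mathbb K$, and let $\mathcal C_D$ be the rank-two category with simples $\mathbb 1,X$, $\mathrm{End}(X)\cong D$, constructed in Section 13. Then $\mathrm{Aut}_{br}(\mathcal Z(\mathcal C_D))\cong(\mathbb K^\times/\mathbb K^{\times2})^2$, and $(a,b)\in\ker\mathcal T=\mathrm{im}(\pi_0\Phi)$ if and only if $[D]\cup(b)=0$ in $H^3(\mathbb K;\mathbb G_m)$. So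
$$\mathrm{coker}(\pi_0\Phi)\cong\mathrm{im}(\mathcal T)\cong\{[D]\cup(b):b\in\mathbb K^\times\}\subset H^3(\mathbb K;\mathbb G_m).$$
Here $[D]\in\mathrm{Br}(\mathbb K)[2]=H^2(\mathbb K;\mu_2)$, $(b)\in H^1(\mathbb K;\mathbb Z/2)$, and $[D]\cup(b)$ is the image of the cup product under $H^3(\mathbb K;\mu_2)\to H^3(\mathbb K;\mathbb G_m)$.

## 5. Twists that lift to $\mathcal C$ are invisible; absorbing a fusion category

**A trial over $\mathbb R$.** Take Example 1. As in Example 3 (the details are in Section 8), an object of the center is a triple $(V,J,\theta)$, with $\theta$ a graded $\mathbb C$-linear involution commuting with $J$. There are two cheap ways to modify it. One is $J\mapsto(-1)^nJ$ on $V_n$. The other is $J\mapsto\theta J$. Both preserve $J^2$, since $(\theta J)^2=\theta^2J^2=J^2$, and both give braided autoequivalences. Since $H^3(\mathbb R;\mathbb G_m)=1$, $\mathcal T$ vanishes on both; but over other fields the two behave quite differently.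

**The first attempt.** The first modification makes sense already on $\mathcal C$. It is natural to start there: twist the descent data of $\mathcal C$ by a Galois cocycle, get a tensor autoequivalence $P$ of $\mathcal C$, and compute $\mathcal T$ of the braided autoequivalence $P_*$ that it induces on the center. This never works.

**Lemma 1.** Let $\mathcal C$ be as in (M2) and let $P$ be a tensor autoequivalence of $\mathcal C$, inducing $P_*$ on $\mathcal Z(\mathcal C)$. Then $\mathcal T(P_*)=0$.

*Proof.* $P$ is a tensor equivalence from $\mathcal C$ to $\mathcal C$, and on centers it sends $z$ to $P_*z$. So it is an equivalence of 1-morphisms from $\mathcal C$ (central structure $\mathrm{id}$) to $\mathcal C^{(P_*)}$. By (3) and (M2), $\mathcal T(P_*^\varepsilon)=[\mathcal C^{mp}\boxtimes_{\mathcal Z}\mathcal C]=0$, and $\mathcal T$ is a homomorphism. $\square$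

So an autoequivalence with $\mathcal T\ne0$ must use data that the center has and $\mathcal C$ does not: the half-braiding $\theta$. The modification $J\mapsto\theta J$ is of this kind. There remains a second obstacle: how does one compute the relative product in (3)? The following observation avoids computing it.

**Lemma 2 (absorption).** Let $\mathcal C$ be as in (M2). Suppose $\mathcal S$ is a fusion category and $(\mathcal C\boxtimes\mathcal S,\iota)\simeq\mathcal C^{(F)}$ as 1-morphisms between $\mathcal Z$ and $\mathrm{Vec}_{\mathbb K}$, where $\iota(z)=z\boxtimes\mathbb 1$. Then $\mathcal T(F^\varepsilon)=[\mathcal S]$.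

*Proof.* By (3), (M1) and (M2), $\mathcal T(F^\varepsilon)=[\mathcal C^{mp}\boxtimes_{\mathcal Z}(\mathcal C\boxtimes\mathcal S)]=[(\mathcal C^{mp}\boxtimes_{\mathcal Z}\mathcal C)\boxtimes\mathcal S]=[\mathcal S]$. $\square$

The plan is now to find $\mathcal C$ that absorbs a Morita-nontrivial $\mathcal S$ at the price of changing the central structure. We take $\mathcal S$ to be graded by $Q$, with associator a cocycle $\alpha\in Z^3(Q,L^\times)$; then $\mathcal C\boxtimes\mathcal S$ will be graded by a semidirect product $N\rtimes Q$, its associator will be $\alpha$ corrected by a cup product, and an automorphism of $N\rtimes Q$ will absorb $\alpha$.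

## 6. The categories $\mathcal C_L(N,\beta)$

**Data.** $N$ is a finite abelian $Q$-module, written additively, with $|N|$ invertible in $\mathbb K$. Put $N^\vee=\mathrm{Hom}(N,L^\times)$ with $(q\psi)(n)=q(\psi(q^{-1}n))$, and let $\beta\in Z^2(Q,N^\vee)$, so that
$$(s\beta_{r,q})\,\beta_{s,rq}=\beta_{s,r}\,\beta_{sr,q}.\tag{4}$$

**Definition.** Objects of $\mathcal C=\mathcal C_L(N,\beta)$ are finite-dimensional $N$-graded $L$-spaces $V=\bigoplus_nV_n$ with $q$-semilinear bijections $\rho_q:V_n\to V_{qn}$, $\rho_1=\mathrm{id}$, such that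
$$\rho_q\rho_r=B_{q,r}\,\rho_{qr},\qquad B_{q,r}=\text{the scalar }\beta_{q,r}(m)\text{ on degree }m.\tag{5}$$
So $\rho_q\rho_r=\beta_{q,r}(qrn)\rho_{qr}$ on $V_n$. Morphisms are graded $L$-linear maps commuting with $\rho$. The tensor product is $V\otimes_LW$ with $\rho\otimes\rho$ and trivial associator; (5) holds for it because each $\beta_{q,r}$ is a homomorphism. The unit is $L$ in degree $0$ with $\rho_q=q$.

Example 1 is $\mathcal C_{\mathbb C}(\mathbb Z/2,\beta)$ with $\beta_{c,c}(n)=(-1)^n$. Write $\mathrm{Hom}_{L,N}$ for graded $L$-linear maps. Note that $B_{q,r}$ commutes with all of them.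

**Step 1 (symmetric, with unit endomorphisms $\mathbb K$, and rigid).** The flip is a symmetric braiding, and $\mathrm{End}(\mathbb 1)=L^Q=\mathbb K$. For duals put $(V^*)_{-n}=\mathrm{Hom}_L(V_n,L)$ and $\rho_q(f)=q\circ f\circ\rho_q^{-1}$. Then $\rho_q\rho_rf=qr\circ f\circ(\rho_q\rho_r)^{-1}=qr\circ f\circ\rho_{qr}^{-1}B_{q,r}^{-1}$, so on functionals on $V_m$, which have degree $-m$, the twist is $\beta_{q,r}(m)^{-1}=\beta_{q,r}(-m)$, as (5) requires. Evaluation is a morphism since $(\rho_qf)(\rho_qv)=q(f(v))$, and the canonical element of $V\otimes V^*$ is fixed by all $\rho_q\otimes\rho_q$.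

**Step 2 (semisimple and finite).** We average projections. Choose $c\in L$ with $\mathrm{Tr}_{L/\mathbb K}(c)=1$. Let $W\subset V$ be a subobject and $p:V\to W$ a graded $L$-linear projection. Put $p'=\sum_q\rho_q\,c\,p\,\rho_q^{-1}$. Its image lies in $W$, and on $w\in W$ each term is $\rho_qc\rho_q^{-1}w=q(c)w$, so $p'w=\mathrm{Tr}(c)w=w$. Moreover
$$\rho_rp'\rho_r^{-1}=\sum_qB_{r,q}\,\rho_{rq}\,c\,p\,\rho_{rq}^{-1}B_{r,q}^{-1}=p',$$
since $\rho_{rq}cp\rho_{rq}^{-1}$ is graded $L$-linear and hence commutes with $B_{r,q}$. So $p'$ is a projection in $\mathcal C$. For finiteness, $\mathcal C$ is the category of finite-dimensional modules over the crossed product $\bigoplus_q\mathrm{Fun}(N,L)u_q$, with $u_qf=(qf)u_q$, $(qf)(n)=q(f(q^{-1}n))$, and $u_qu_r=\beta_{q,r}u_{qr}$. It is associative by (4) and finite-dimensional over $\mathbb K$.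

**Step 3 (descent of Hom spaces).** This lets us compute over $L$. On $\mathrm{Hom}_{L,N}(V,V')$ let $q$ act by $f\mapsto\rho_qf\rho_q^{-1}$. This is semilinear, and it is an honest action, since $\rho_q\rho_rf(\rho_q\rho_r)^{-1}=B_{q,r}\rho_{qr}f\rho_{qr}^{-1}B_{q,r}^{-1}=\rho_{qr}f\rho_{qr}^{-1}$. Its invariants are $\mathrm{Hom}_{\mathcal C}(V,V')$. By Galois descent
$$L\otimes_{\mathbb K}\mathrm{Hom}_{\mathcal C}(V,V')\cong\mathrm{Hom}_{L,N}(V,V').\tag{6}$$

**Step 4 (all degrees occur).** We show that each one-dimensional graded space $L_n$ is a summand of the graded space underlying an object. Let $V=\bigoplus_{q}Lv_q$ with $\deg v_q=qn$ and $\rho_r(lv_q)=r(l)\,\beta_{r,q}(rqn)\,v_{rq}$. Then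
$$\rho_s\rho_rv_q=s\big(\beta_{r,q}(rqn)\big)\beta_{s,rq}(srqn)v_{srq}=\big((s\beta_{r,q})\beta_{s,rq}\big)(srqn)\,v_{srq}=\big(\beta_{s,r}\beta_{sr,q}\big)(srqn)\,v_{srq}$$
by (4), and this is $B_{s,r}\rho_{sr}v_q$.

**Step 5 (enlarging $L$).** We shall need the freedom to replace $L$ by a larger field. Let $L'\supset L$ be finite Galois over $\mathbb K$, $H=\mathrm{Gal}(L'/L)$, and let $\beta'$ be the inflation of $\beta$ to $\mathrm{Gal}(L'/\mathbb K)$. Claim: $V\mapsto L'\otimes_LV$ with $\rho_\sigma=\sigma\otimes\rho_{\bar\sigma}$ is a tensor equivalence $\mathcal C_L(N,\beta)\simeq\mathcal C_{L'}(N,\beta')$. It is clearly a tensor functor. The inverse is $V'\mapsto V'^H$. Indeed $\beta'_{h,\sigma}=\beta'_{\sigma,h}=1$ for $h\in H$ by normalization, and $H$ acts trivially on $N$. So $H$ acts on $V'$ honestly, semilinearly and preserving degrees, and $V'=L'\otimes_LV'^H$ by descent. Writing $h\sigma=\sigma h'$ with $h'\in H$ we get $\rho_h\rho_\sigma=\rho_{h\sigma}=\rho_{\sigma h'}=\rho_\sigma\rho_{h'}$, so $\rho_\sigma$ preserves $V'^H$. Since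 $\rho_{\sigma h}=\rho_\sigma\rho_h$, the restriction of $\rho_\sigma$ to $V'^H$ depends only on $\bar\sigma$.

## 7. Separability of $\mathcal C_L(N,\beta)$

We need this in order to apply (M2). The flip makes the identity functor a tensor equivalence $\mathcal C^{mp}\simeq\mathcal C$. Put $\mathcal C_2=\mathcal C_L(N\times N,\beta\times\beta)$, where $(\beta\times\beta)_{q,r}(n,n')=\beta_{q,r}(n)\beta_{q,r}(n')$.

**Step 1 ($\mathcal C\boxtimes\mathcal C\simeq\mathcal C_2$ via $V\boxtimes W\mapsto V\otimes_LW$).** The aim is a concrete model of the acting category. On objects $V\boxtimes W$ the functor is fully faithful: after $L\otimes_{\mathbb K}-$ the map on Hom spaces becomes, by (6), the isomorphism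
$$\mathrm{Hom}_{L,N}(V,V')\otimes_L\mathrm{Hom}_{L,N}(W,W')\cong\mathrm{Hom}_{L,N\times N}(V\otimes W,V'\otimes W').$$
Let $P$ be a progenerator of $\mathcal C$. Then $\mathrm{End}(P)\otimes_{\mathbb K}\mathrm{End}(P)=\mathrm{End}_{\mathcal C_2}(P\otimes_LP)$ is semisimple because $\mathcal C_2$ is. So every object of $\mathcal C\boxtimes\mathcal C$ is a summand of a power of $P\boxtimes P$, and the functor is fully faithful everywhere. If $T\in\mathcal C_2$ is simple with $T_{(n,n')}\ne0$, choose $V,W$ with $V_n\ne0\ne W_{n'}$ (Step 4 of Section 6). Then $\mathrm{Hom}_{L,N\times N}(V\otimes W,T)\neq0$, so $\mathrm{Hom}_{\mathcal C_2}(V\otimes W,T)\ne0$ by (6), and $T$ is a summand of $V\otimes W$. The idempotent cutting out $T$ lifts by full faithfulness, so the functor is an equivalence. It is monoidal via the flip.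

Under this equivalence the action $(V\boxtimes W)\cdot Y=V\otimes Y\otimes W$ becomes, again via the flip, $T\cdot Y=m(T)\otimes Y$. Here $m:\mathcal C_2\to\mathcal C$ pushes the grading forward along $+:N\times N\to N$. It is a tensor functor, since $\beta(n)\beta(n')=\beta(n+n')$.

**Step 2 (an algebra whose modules are $\mathcal C$).** Let $A=\bigoplus_nLe_n\in\mathcal C_2$ with $e_n$ in degree $(n,-n)$, $\rho_q(e_n)=e_{qn}$ and $e_ne_k=e_{n+k}$. The twist on degree $(n,-n)$ is $\beta(n)\beta(-n)=1$, so $A$ is an object, and an algebra, of $\mathcal C_2$. For $Y\in\mathcal C$ let $\tilde Y\in\mathcal C_2$ be $Y$ with $Y_n$ placed in degree $(n,0)$. Then $Y\mapsto\tilde Y\otimes A$ is an equivalence from $\mathcal C$ to the category of right $A$-modules in $\mathcal C_2$, with inverse $X\mapsto\bigoplus_nX_{(n,0)}$. Indeed $(\tilde Y\otimes A)_{(n,0)}=Y_n$. For a right $A$-module $X$ the action map $X_{(n+n',0)}\otimes e_{-n'}\to X_{(n,n')}$ is bijective, since $e_k$ acts invertibly with inverse $e_{-k}$; so $\tilde Y\otimes A\to X$ is an isomorphism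 for $Y=\bigoplus_nX_{(n,0)}$.

**Step 3 (compatibility with the action).** The equivalence of Step 2 must be one of $\mathcal C_2$-module categories. For $T\in\mathcal C_2$ and $Y\in\mathcal C$ define
$$\widetilde{m(T)}\otimes\tilde Y\otimes A\to T\otimes\tilde Y\otimes A,\qquad\bar t\otimes y\otimes e_k\mapsto t\otimes y\otimes e_{k+n'}\quad(t\in T_{(n,n')}).$$
Without $y$, the left side has degree $(n+n',0)+(k,-k)$ and the right side has degree $(n,n')+(k+n',-k-n')$, which are equal. The map commutes with $\rho$, since $\rho_qt$ has degree $(qn,qn')$ and $\rho_qe_{k+n'}=e_{qk+qn'}$. It is bijective, natural and $A$-linear, and it is compatible with tensor products of $T$'s, because the shift $n'$ is additive.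

**Step 4 (separability).** The map $e_n\mapsto|N|^{-1}\sum_ke_k\otimes e_{n-k}$ of Example 2 preserves the degree $(n,-n)$ and commutes with $\rho$, so it is a morphism in $\mathcal C_2$. It is an $A$-bilinear section of the multiplication. So $A$ is separable, hence $\mathcal C$ is separable.

Since $\mathbb K\subset\mathrm{End}_{\mathcal Z(\mathcal C)}(\mathbb 1)\subset\mathrm{End}_{\mathcal C}(\mathbb 1)=\mathbb K$, (M2) applies to $\mathcal C$.

## 8. The center of $\mathcal C_L(N,\beta)$ and the twists $F_\chi$

**Step 1 (half-braidings are families $\theta$).** We determine $\mathcal Z=\mathcal Z(\mathcal C)$. Let $\sigma_W:V\otimes W\to W\otimes V$ be a half-braiding; compose it with the flip to get $\tau_W\in\mathrm{Aut}_{\mathcal C}(V\otimes_LW)$. By (6), every graded $L$-linear map between $W$'s is an $L$-combination of morphisms of $\mathcal C$. Since $\tau$ is $L$-linear, it is natural for all graded $L$-linear maps, hence extends to the summands $L_m$ of underlying spaces. So $\tau_W(v\otimes w)=\theta(m)v\otimes w$ for $w\in W_m$, with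 $\theta(m)$ a graded $L$-linear automorphism of $V$, defined for every $m$ because all degrees occur. The hexagon, and the requirement that $\tau$ commute with $\rho_q\otimes\rho_q$, say
$$\theta(m+m')=\theta(m)\theta(m'),\qquad\rho_q\theta(m)=\theta(qm)\rho_q.\tag{7}$$
Conversely, given $\theta$ with (7), put $\sigma_W(v\otimes w)=w\otimes\theta(m)v$. This is natural and bijective. It is a morphism because $\sigma(\rho_qv\otimes\rho_qw)=\rho_qw\otimes\theta(qm)\rho_qv=\rho_qw\otimes\rho_q\theta(m)v$. The hexagon holds because $\theta$ is multiplicative.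

So $\mathcal Z$ is the category of triples $(V,\rho,\theta)$ with morphisms commuting with $\rho$ and $\theta$, with braiding $v\otimes w\mapsto w\otimes\theta(m)v$ for $w\in W_m$, and with $\theta_{V\otimes V'}=\theta_V\otimes\theta_{V'}$.

**Step 2 (twisting by the half-braiding).** Here are the autoequivalences promised in Section 5. For $\chi\in Z^1(Q,N)$, that is, $\chi(qr)=\chi(q)+q\chi(r)$, put
$$F_\chi(V,\rho,\theta)=\big(V,\ \theta(\chi(q))\rho_q,\ \theta\big).$$
By (7), and because $\theta$ is graded and so commutes with $B$,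
$$\theta(\chi(q))\rho_q\,\theta(\chi(r))\rho_r=\theta(\chi(q)+q\chi(r))\,\rho_q\rho_r=B_{q,r}\,\theta(\chi(qr))\,\rho_{qr}.$$
The second relation in (7) persists because the $\theta$'s commute, and $\chi(1)=0$. Hence $F_\chi(V,\rho,\theta)\in\mathcal Z$. Since morphisms commute with $\theta$, $F_\chi$ can be the identity on morphisms. It is strictly monoidal because $\theta_{V\otimes V'}=\theta_V\otimes\theta_{V'}$, and strictly braided because the braiding involves only the grading and $\theta$. Finally $F_\chi F_{\chi'}=F_{\chi+\chi'}$, so $F_\chi\in\mathrm{Aut}_{br}(\mathcal Z)$. In Example 1 with $\chi(c)=1$ this is $J\mapsto\theta J$.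

**Step 3 (enlarging $L$).** The equivalence of Step 5 in Section 6 induces $(V,\rho,\theta)\mapsto(L'\otimes_LV,\sigma\otimes\rho_{\bar\sigma},1\otimes\theta)$ on centers. Since $(1\otimes\theta(\chi(\bar\sigma)))(\sigma\otimes\rho_{\bar\sigma})=\sigma\otimes\theta(\chi(\bar\sigma))\rho_{\bar\sigma}$, it carries $F_\chi$ to $F_{\mathrm{inf}\,\chi}$ on the nose. So $\mathcal T(F_\chi)$ may be computed over any larger $L'$.

## 9. Graded categories $\mathcal T_\alpha$ and their Morita class

**Definition.** Let $\pi:G\to Q$ be a homomorphism of finite groups and $\kappa\in Z^3(G,L^\times)$. $\mathcal C(L,G,\kappa)$ is the category of finite-dimensional $G$-graded left $L$-spaces $X$, with right action $x\cdot l=\pi(g)(l)x$ for $x\in X_g$, tensor product $\otimes_L$, and associator $(x\otimes y)\otimes w\mapsto\kappa(g,h,k)\,x\otimes(y\otimes w)$ for $x\in X_g$, $y\in Y_h$, $w\in W_k$. For $\alpha\in Z^3(Q,L^\times)$ put $\mathcal T_\alpha=\mathcal C(L,Q,\alpha)$.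

The pentagon on degrees $g,h,k,l$ reads $\kappa(gh,k,l)\kappa(g,h,kl)=\kappa(g,h,k)\kappa(g,hk,l)\cdot\pi(g)(\kappa(h,k,l))$; the last factor moves past $x$ by the right action. This is the cocycle identity. $\mathcal T_\alpha$ is a fusion category over $\mathbb K$ with invertible simples $L_q$ and $\mathrm{End}(\mathbb 1)=L$. Cohomologous cocycles give equivalent categories: the identity functor with tensor structure $x\otimes y\mapsto\mu(g,h)\,x\otimes y$ goes from $\mathcal C(L,G,\kappa)$ to $\mathcal C(L,G,\kappa')$ when $\kappa=\kappa'\cdot\partial\mu$. Since $L\otimes_{\mathbb K}L\cong\prod_QL$, the category $\mathcal T_1$ is the category of $L$-$L$-bimodules over $\mathbb K$, which is Morita trivial by Example 5. So $\mathcal T_\alpha$ is Morita trivial if $\alpha$ is a coboundary. We need the following converse.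

**Lemma 3.** If $\mathcal T_\alpha$ is Morita equivalent to $\mathrm{Vec}_{\mathbb K}$, then the image of $\alpha$ in $H^3(\mathbb K;\mathbb G_m)$ is trivial.

**Step 1 (reduce to bimodules over a division algebra).** Let $M\simeq A\text{-mod}$, with $A$ a finite-dimensional $\mathbb K$-algebra, be an invertible bimodule category between $\mathcal T_\alpha$ and $\mathrm{Vec}_{\mathbb K}$. The action gives a tensor equivalence from $\mathcal T_\alpha$ or $\mathcal T_\alpha^{mp}$ to the right exact $\mathbb K$-linear endofunctors of $M$, which form $\mathrm{Bimod}_{\mathbb K}(A)$ by Eilenberg–Watts. As $\mathrm{Bimod}(A)^{mp}\simeq\mathrm{Bimod}(A^{op})$, after possibly replacing $A$ by $A^{op}$ we have a tensor equivalence $\Psi:\mathcal T_\alpha\simeq\mathrm{Bimod}_{\mathbb K}(A)$. The unit is simple, so $A$ has no proper nonzero two-sided ideals. So $A$ is a simple algebra, and by Morita invariance we may take $A=D$, a division algebra. Then $\Psi$ identifies $L=\mathrm{End}(\mathbb 1)$ with the center $Z(D)$.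

**Step 2 (extract $f_q$ and $u_{q,r}$).** We translate $\Psi$ into formulas. Let $e_q\in L_q$ be the basis vector and $B_q=\Psi(L_q)$. Left $D$-dimension is multiplicative under $\otimes_D$, because $B\otimes_DD^b=B^b$. So the invertible bimodule $B_q$ has left dimension $1$. Write $B_q=Db_q$ and $b_qd=f_q(d)b_q$. Then $f_q$ is a $\mathbb K$-algebra endomorphism of $D$, injective since $D$ is division, hence an automorphism. On $L_q$ we have $\mathrm{id}\otimes l=q(l)\otimes\mathrm{id}$ for $l\in\mathrm{End}(\mathbb 1)$, and applying $\Psi$ gives $b_ql=q(l)b_q$. So $f_q|_L=q$.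

The isomorphisms $L_q\otimes L_r\to L_{qr}$, $e_q\otimes e_r\mapsto e_{qr}$, go to isomorphisms $b_q\otimes b_r\mapsto u_{q,r}b_{qr}$ with $u_{q,r}\in D^\times$. Computing the image of $b_q\otimes b_rd=f_qf_r(d)\,b_q\otimes b_r$ in two ways gives $f_qf_r(d)u_{q,r}=u_{q,r}f_{qr}(d)$, that is, $f_qf_r=\mathrm{Inn}(u_{q,r})f_{qr}$, with $\mathrm{Inn}(u)(d)=udu^{-1}$. Next compare the two maps $(L_q\otimes L_r)\otimes L_s\to L_{qrs}$. In $\mathcal T_\alpha$, multiplying first on the right (after the associator) is $\alpha(q,r,s)$ times multiplying first on the left. In bimodules, multiplying first on the left gives $u_{q,r}u_{qr,s}b_{qrs}$. Multiplying first on the right gives $b_q\otimes u_{r,s}b_{rs}=f_q(u_{r,s})b_q\otimes b_{rs}\mapsto f_q(u_{r,s})u_{q,rs}b_{qrs}$. Hence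
$$f_q(u_{r,s})\,u_{q,rs}=\alpha(q,r,s)\,u_{q,r}u_{qr,s}.\tag{8}$$

**Step 3 (split $D$ and read off a cochain).** We show that $\alpha$ becomes a coboundary once $D$ is split. Choose $L'\supset L$ finite Galois over $\mathbb K$ with $D\otimes_LL'\cong M_n(L')$. For $\sigma\in Q'=\mathrm{Gal}(L'/\mathbb K)$ with image $\bar\sigma\in Q$ put $f_\sigma=f_{\bar\sigma}\otimes\sigma$. It is well defined because $f_{\bar\sigma}|_L=\bar\sigma$. If $\sigma$ also denotes the entrywise action on $M_n(L')$, then $f_\sigma\circ\sigma^{-1}$ is an $L'$-algebra automorphism, so by Skolem–Noether $f_\sigma=\mathrm{Inn}(v_\sigma)\circ\sigma$ with $v_\sigma\in GL_n(L')$. Inflate $u$ and $\alpha$ to $Q'$. From $f_\sigma f_\tau=\mathrm{Inn}(u_{\sigma,\tau})f_{\sigma\tau}$ we get $\mathrm{Inn}(v_\sigma\sigma(v_\tau))=\mathrm{Inn}(u_{\sigma,\tau}v_{\sigma\tau})$, so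
$$v_\sigma\,\sigma(v_\tau)=c_{\sigma,\tau}\,u_{\sigma,\tau}\,v_{\sigma\tau},\qquad c_{\sigma,\tau}\in L'^\times.$$
Now compute $v_\sigma\,\sigma(v_\tau)\,\sigma\tau(v_\rho)$ in two ways. Grouping the first two factors gives $c_{\sigma,\tau}c_{\sigma\tau,\rho}\,u_{\sigma,\tau}u_{\sigma\tau,\rho}v_{\sigma\tau\rho}$. Grouping the last two and using $v_\sigma\sigma(u)=f_\sigma(u)v_\sigma$, then (8), gives
$$\sigma(c_{\tau,\rho})\,f_\sigma(u_{\tau,\rho})\,v_\sigma\sigma(v_{\tau\rho})=\sigma(c_{\tau,\rho})c_{\sigma,\tau\rho}\,f_\sigma(u_{\tau,\rho})u_{\sigma,\tau\rho}v_{\sigma\tau\rho}=\sigma(c_{\tau,\rho})c_{\sigma,\tau\rho}\,\alpha(\sigma,\tau,\rho)\,u_{\sigma,\tau}u_{\sigma\tau,\rho}v_{\sigma\tau\rho}.$$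
Hence $c_{\sigma,\tau}c_{\sigma\tau,\rho}=\sigma(c_{\tau,\rho})c_{\sigma,\tau\rho}\,\alpha(\sigma,\tau,\rho)$, so the inflation of $\alpha$ to $Q'$ is $(\partial c)^{-1}$, a coboundary. $\square$

## 10. How $\mathcal C_L(N,\beta)$ absorbs $\mathcal T_\alpha$

For $\chi\in Z^1(Q,N)$ let $\alpha_\chi=\beta\cup\chi\in Z^3(Q,L^\times)$, that is,
$$\alpha_\chi(q_1,q_2,q_3)=\beta_{q_1,q_2}\big(q_1q_2\chi(q_3)\big).$$
The evaluation pairing $N^\vee\times N\to L^\times$ is $Q$-equivariant, so this is a cocycle, and $\alpha_{-\chi}=\alpha_\chi^{-1}$.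

**Proposition 4.** Let $\mathcal C=\mathcal C_L(N,\beta)$. Then $\mathcal T(F_{\varepsilon\chi})=[\mathcal T_{\alpha_\chi^{-1}}]$ for all $\chi\in Z^1(Q,N)$. Moreover $\mathcal T(F_\chi)=0$ if and only if $[\beta\cup\chi]=0$ in $H^3(\mathbb K;\mathbb G_m)$.

**Step 1 (compute $\mathcal C\boxtimes\mathcal T_\alpha$).** We identify the product as a graded category. Let $G=N\rtimes Q$ with $(n,q)(n',q')=(n+qn',qq')$ and $\pi:G\to Q$ the projection. Define
$$E:\mathcal C\boxtimes\mathcal T_\alpha\to\{G\text{-graded }L\text{-spaces}\},\qquad E(V\boxtimes U)_{(n,q)}=V_n\otimes_LU_q,$$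
using the left $L$-structures. By (6),
$$\mathrm{Hom}_{\mathcal C}(V,V')\otimes_{\mathbb K}\mathrm{Hom}(U,U')\cong\mathrm{Hom}_{L,N}(V,V')\otimes_L\mathrm{Hom}(U,U'),$$
so $E$ is fully faithful on objects $V\boxtimes U$. As a linear category $\mathcal C\boxtimes\mathcal T_\alpha$ is a sum of copies of $\mathcal C\boxtimes\mathrm{Vec}_L$. If $P$ is a progenerator of $\mathcal C$, then $\mathrm{End}(P)\otimes_{\mathbb K}L\cong\mathrm{End}_{L,N}(P)$ is a product of matrix algebras over $L$, hence semisimple. So every object is a summand of a power of $P\boxtimes\bigoplus_qL_q$, and $E$ is fully faithful. Every one-dimensional graded space is a summand of some value, so $E$ is an equivalence.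

Now the tensor product. For $u\in U_q$ put
$$J:(v\otimes u)\otimes(v'\otimes u')\mapsto(v\otimes\rho_q(v'))\otimes(u\otimes u').$$
It is well defined over $L$: acting with $l$ on the right of $v\otimes u$, replacing $v'$ by $lv'$, and replacing $u'$ by $lu'$ all produce the factor $q(l)$. It maps degree $(n,q)(n',q')$ to $N$-degree $n+qn'$ and $Q$-degree $qq'$, so it preserves degrees. It is bijective because $\rho_q$ is, and natural for morphisms of $\mathcal C$ and of $\mathcal T_\alpha$; these span the Hom spaces between objects $V\boxtimes U$, so $J$ is natural and extends to summands. Transport the monoidal structure along $(E,J)$, and let $\kappa$ be the resulting associator. Start with $((v_1u_1)(v_2u_2))(v_3u_3)$, with degrees $g_i=(n_i,q_i)$. Applying $J$ twice and then the associator of $\mathcal C\boxtimes\mathcal T_\alpha$ gives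
$$\alpha(q_1,q_2,q_3)\;v_1\otimes\rho_{q_1}v_2\otimes\rho_{q_1q_2}v_3,$$
since $u_1\otimes u_2$ has degree $q_1q_2$. Applying $\kappa$ and then $J$ twice gives
$$\kappa(g_1,g_2,g_3)\;v_1\otimes\rho_{q_1}v_2\otimes\rho_{q_1}\rho_{q_2}v_3.$$
(Both are tensored with $u_1\otimes(u_2\otimes u_3)$.) By (5), $\rho_{q_1}\rho_{q_2}v_3=\beta_{q_1,q_2}(q_1q_2n_3)\rho_{q_1q_2}v_3$. Hence
$$\mathcal C\boxtimes\mathcal T_\alpha\simeq\mathcal C(L,G,\kappa_\alpha),\qquad\kappa_\alpha(g_1,g_2,g_3)=\alpha(q_1,q_2,q_3)\,\beta_{q_1,q_2}(q_1q_2n_3)^{-1}.\tag{9}$$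

**Step 2 (absorb $\alpha$ by relabelling degrees).** Formula (9) shows why absorption is possible: shifting $n_3$ by $\chi(q_3)$ changes $\kappa$ by $\beta\cup\chi$. Precisely, $\varphi(n,q)=(n+\chi(q),q)$ is an automorphism of $G$ over $Q$, because $\varphi(n,q)\varphi(n',q')=(n+qn'+\chi(q)+q\chi(q'),qq')=(n+qn'+\chi(qq'),qq')$. And
$$\varphi^*\kappa_1=\kappa_1\cdot\alpha_\chi^{-1}=\kappa_{\alpha_\chi^{-1}}.$$
So $R$, defined by $(RX)_{\varphi(g)}=X_g$, is a strict tensor equivalence $\mathcal C(L,G,\kappa_{\alpha_\chi^{-1}})\to\mathcal C(L,G,\kappa_1)$; it respects the right $L$-actions because $\varphi$ lies over $Q$. With $\mathcal S=\mathcal T_{\alpha_\chi^{-1}}$ we get a tensor equivalence $\Theta:\mathcal C\boxtimes\mathcal S\to\mathcal C\boxtimes\mathcal T_1$.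

**Step 3 (what $\Theta$ does to central structures).** This is where $F_\chi$ appears. Let $\iota:\mathcal Z\to\mathcal Z(\mathcal C\boxtimes\mathcal S)$ and $\iota_1:\mathcal Z\to\mathcal Z(\mathcal C\boxtimes\mathcal T_1)$ be $z\mapsto z\boxtimes\mathbb 1$. For $z=(V,\rho,\theta)$ the object $E(z\boxtimes\mathbb 1)$ is $V$ in degrees $(n,1)$. Let $h$ be its half-braiding with $x=w\otimes u$ of degree $(m,q)$. Since $\rho_1=\mathrm{id}$, $J(v\otimes x)=(v\otimes w)\otimes u$, which the half-braiding of $z$ sends to $(w\otimes\theta(m)v)\otimes u$. On the other side $J(x\otimes v')=(w\otimes\rho_qv')\otimes u$. So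
$$h(v\otimes x)=x\otimes\rho_q^{-1}\theta(m)v\qquad(x\text{ of degree }(m,q)).\tag{10}$$
Apply $R$. The object $V$ stays in degrees $(n,1)$ since $\chi(1)=0$. An element $y$ of new degree $(m',q)$ has old degree $(m'-\chi(q),q)$, so
$$h(v\otimes y)=y\otimes\rho_q^{-1}\theta(m'-\chi(q))v=y\otimes\big(\theta(\chi(q))\rho_q\big)^{-1}\theta(m')v.$$
By (10), applied in $\mathcal C\boxtimes\mathcal T_1$, this is the half-braiding of $\iota_1(F_\chi z)$. The tensor structures agree too: on objects in degrees $(n,1)$ the map $J$ is $v\otimes v'\mapsto v\otimes v'$, and $R$ and $F_\chi$ are strict. Both functors are the identity on underlying maps of morphisms. So, viewed in $\mathcal Z(\mathcal C(L,G,\kappa_1))$, $\Theta\circ\iota$ and $\iota_1\circ F_\chi$ coincide as braided functors.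

**Step 4 (conclude).** By Step 3 and (M1), as 1-morphisms between $\mathcal Z$ and $\mathrm{Vec}_{\mathbb K}$,
$$(\mathcal C\boxtimes\mathcal S,\iota)\simeq(\mathcal C\boxtimes\mathcal T_1,\iota_1F_\chi)=\mathcal C^{(F_\chi)}\boxtimes\mathcal T_1\simeq\mathcal C^{(F_\chi)},$$
because $\mathcal T_1$ is Morita trivial. Lemma 2 gives $\mathcal T(F_\chi^\varepsilon)=[\mathcal S]=[\mathcal T_{\alpha_\chi^{-1}}]$, and $F_\chi^\varepsilon=F_{\varepsilon\chi}$. This is the first claim.

If $\mathcal T(F_\chi)=0$, the first claim for $\varepsilon\chi$ says that $\mathcal T_{\alpha_{\varepsilon\chi}^{-1}}$ is Morita trivial. By Lemma 3, and since $\alpha_{-\chi}=\alpha_\chi^{-1}$, $[\beta\cup\chi]=0$ in $H^3(\mathbb K;\mathbb G_m)$. Conversely, if $[\beta\cup\chi]=0$ there, then for some finite Galois $L'\supset L$ the inflation of $\beta\cup\chi$ to $\mathrm{Gal}(L'/\mathbb K)$ is a coboundary with values in $L'^\times$. By Step 3 of Section 8 the pair $(\mathcal C,F_\chi)$ is unchanged on passing to $L'$, and the first claim over $L'$ gives $\mathcal T(F_{\varepsilon\chi})=0$,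 hence $\mathcal T(F_\chi)=0$. $\square$

**Two checks.** If $\beta=1$, then $\alpha_\chi=1$ and $\mathcal T(F_\chi)=0$ for all $\chi$: in this family a nontrivial $\beta$ is needed. For Example 1 with $\chi(c)=1$ we get $\alpha_\chi(c,c,c)=-1$, and by Example 4 this is a coboundary, thanks to $i\in\mathbb C$. So it is not enough for the cup product to be nonzero with $\mu_2$-coefficients; it must survive in $\mathbb G_m$.

## 11. Three independent characters over $\mathbb C(x,y,z)$: proof of Theorem 1

Let $\mathbb K=\mathbb C(x,y,z)$ and $L=\mathbb K(\sqrt x,\sqrt y,\sqrt z)$. Define $a,b,c:Q\to\mathbb Z/2$ by $q\sqrt x=(-1)^{a(q)}\sqrt x$ and similarly for $y$ and $z$. Take $N=\mathbb Z/2$ with trivial action, $\beta_{q,r}(n)=(-1)^{a(q)b(r)n}$, $\mathcal C=\mathcal C_L(N,\beta)$ and $\chi=c$. Then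
$$\alpha_\chi(q,r,s)=(-1)^{a(q)b(r)c(s)}.$$
Separability and $\mathrm{End}_{\mathcal Z(\mathcal C)}(\mathbb 1)=\mathbb K$ were proved in Section 7.

**Step 1 (pass to a field with known Galois group).** By Proposition 4 it suffices to show that $\alpha_\chi$ has nonzero image in $H^3(\mathbb K;\mathbb G_m)$, and for this we may restrict to $\mathbb K'=\mathbb C((x))((y))((z))$. A finite extension of $k((t))$ with $\mathrm{char}\,k=0$ is contained in $k'((t^{1/m}))$ for some finite $k'/k$ and some $m$ (Serre, *Local Fields*, IV). By iteration every finite extension of $\mathbb K'$ lies in some $\mathbb C((x^{1/m}))((y^{1/m}))((z^{1/m}))$, which is Kummer over $\mathbb K'$ with group $\mu_m^3$. So $\Gamma'=\Gamma_{\mathbb K'}\cong\hat{\mathbb Z}^3$, and $a,b,c$ restrict to the three coordinates mod $2$.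

**Step 2 (replace $\mathbb G_m$ by roots of unity).** The group $\overline{\mathbb K'}^\times/\mu_\infty$ is uniquely divisible, so it has no cohomology in positive degrees. Hence $H^3(\mathbb K';\mathbb G_m)=H^3(\Gamma',\mu_\infty)=H^3(\hat{\mathbb Z}^3,\mathbb Q/\mathbb Z)$, with trivial action since $\mu_\infty\subset\mathbb C$.

**Step 3 (the class survives).** By Künneth, $H^3(\hat{\mathbb Z}^3,\mathbb Z/2)=\mathbb Z/2$ is generated by $a\cup b\cup c$. The sequence $0\to\mathbb Z/2\to\mathbb Q/\mathbb Z\xrightarrow{2}\mathbb Q/\mathbb Z\to0$ shows that the kernel of $H^3(\hat{\mathbb Z}^3,\mathbb Z/2)\to H^3(\hat{\mathbb Z}^3,\mathbb Q/\mathbb Z)$ is $H^2(\hat{\mathbb Z}^3,\mathbb Q/\mathbb Z)/2=(\mathbb Q/\mathbb Z)^3/2=0$. So the image of $\alpha_\chi$ is nonzero, and $\mathcal T(F_\chi)\ne0$.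

**Step 4 (the shape of $\mathcal C$).** It remains to identify the simple objects. The degree-$0$ part consists of $L$-spaces with an honest semilinear $Q$-action, that is, $\mathrm{Vec}_{\mathbb K}$. The degree-$1$ part is the module category of the crossed product $\Lambda=\bigoplus_qLu_q$ with $u_qu_r=(-1)^{a(q)b(r)}u_{qr}$, whose Brauer class is $(x)\cup(y)=[D]$ with $D=(x,y)_{\mathbb K}$ (Serre, *Local Fields*, XIV §2). By the Kummer sequence and Hilbert 90, $H^2(\mathbb K;\mu_2)\to\mathrm{Br}(\mathbb K)$ is injective. If $[D]$ were $0$, then $a\cup b=0$ in $H^2(\mathbb K;\mu_2)$, so $a\cup b\cup c=0$, contradicting Step 3. So $D$ is a division algebra. Then $\Lambda\cong M_k(D)$ with $|Q|^2=4k^2$, and there is one simple object $X$ in degree $1$, with $\mathrm{End}(X)\cong D^{op}\cong D$ and $\dim_{\mathbb K}X=4k=2|Q|$, so $\dim_LX=2$. Finally $X\otimes X$ has degree $0$ and $L$-dimension $4$, so $X\otimes X\cong4\cdot\mathbb 1$.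

By (M2), $\pi_0\Phi$ is not surjective. This proves Theorem 1. $\square$

## 12. Every class is a cup product $\beta\cup\chi$: proof of Theorem 2

**Step 1 (lift a class to $\mu_n$ with $n$ invertible).** We move to finite coefficients. $H^3(\mathbb K;\mathbb G_m)$ is torsion. If $\mathrm{char}\,\mathbb K=p>0$, it has no $p$-torsion: raising to the $p$-th power is injective on $\Omega^\times$, and from $1\to\Omega^\times\xrightarrow{p}\Omega^\times\to\Omega^\times/\Omega^{\times p}\to1$ the $p$-torsion of $H^3$ is a quotient of $H^2(\Gamma,\Omega^\times/\Omega^{\times p})$, which vanishes since $\mathrm{cd}_p(\Gamma)\le1$ (Serre, *Galois Cohomology*, II.2.2, Prop. 3). So each $\alpha\in H^3(\mathbb K;\mathbb G_m)$ is killed by some $n$ invertible in $\mathbb K$. By the Kummer sequence it lifts to $H^3(\mathbb K;\mu_n)$, hence to $\tilde a\in H^3(Q,\mu_n)$ for some finite Galois $L\supset\mu_n$ with $Q=\mathrm{Gal}(L/\mathbb K)$.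

**Step 2 (shift dimension with an additive section).** The goal is to write $\tilde a$ as $\beta\cup\chi$. Let $A=\mu_n$, written additively, and $I=\mathrm{Map}(Q,A)$ with $(qf)(r)=f(rq)$. Embed $A\hookrightarrow I$ by $a\mapsto(r\mapsto ra)$; this is equivariant. Put $B=I/A$. As $I$ is coinduced, $H^i(Q,I)=0$ for $i\ge1$, so $\tilde a=\delta[\beta]$ for some $\beta\in Z^2(Q,B)$, with $\delta$ the connecting map. Evaluation at $1$ splits $A\hookrightarrow I$ as abelian groups, so there is an *additive* section $s:B\to I$. Put $N=\mathrm{Hom}(B,A)$ and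
$$\chi(q)=q\,s\,q^{-1}-s.$$
The composite of $\chi(q)$ with $I\to B$ is $0$, so $\chi(q)\in\mathrm{Hom}(B,A)=N$. Also $\chi$ is the coboundary of $s\in\mathrm{Hom}(B,I)$, so $\chi\in Z^1(Q,N)$. The class $\delta[\beta]$ is represented by the coboundary of the lift $s\beta$. Since $s$ is additive and $q\beta(r,t)-\beta(qr,t)+\beta(q,rt)-\beta(q,r)=0$,
$$\begin{aligned}\delta(s\beta)(q,r,t)&=q\,s(\beta(r,t))-s\beta(qr,t)+s\beta(q,rt)-s\beta(q,r)\\&=q\,s(\beta(r,t))-s(q\beta(r,t))=\chi(q)\big(q\beta(r,t)\big)=(\chi\cup\beta)(q,r,t).\end{aligned}$$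
By graded commutativity of the cup product, with sign $(-1)^{1\cdot2}=1$ (Neukirch–Schmidt–Wingberg, Prop. 1.4.4), $\tilde a=[\beta\cup\chi]$.

**Step 3 (check that this is a datum of Section 6).** We need $B=N^\vee$. The group $B$ is finite and killed by $n$, and $|\mu_n(L)|=n$. So $N=\mathrm{Hom}(B,\mu_n)=\mathrm{Hom}(B,L^\times)$, and by duality for finite abelian groups of exponent dividing $n$, $b\mapsto\mathrm{ev}_b$ is an isomorphism $B\cong\mathrm{Hom}(N,L^\times)=N^\vee$. It is equivariant: $(q\,\mathrm{ev}_b)(\nu)=q\big((q^{-1}\nu)(b)\big)=\nu(qb)=\mathrm{ev}_{qb}(\nu)$ for $\nu\in N$. Also $|N|=|B|$ divides a power of $n$, hence is invertible in $\mathbb K$, and $\beta$ may be taken normalized. So $(N,\beta,\chi)$ is a datum as in Section 6 with $[\alpha_\chi]=\alpha$ in $H^3(\mathbb K;\mathbb G_m)$.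

**Step 4 (collect finitely many classes in one category).** Let $S$ be generated by $\alpha_1,\dots,\alpha_k$. Choose data $(N_i,\beta_i,\chi_i)$ for the $\alpha_i$ and inflate them to a common $L$. Put $N=\bigoplus N_i$, $\beta=(\beta_i)$ and $\mathcal C=\mathcal C_L(N,\beta)$, which is separable and symmetric with $\mathrm{End}_{\mathcal C}(\mathbb 1)=\mathbb K$. Viewing $\chi_i$ in $Z^1(Q,N)$ we have $\beta\cup\chi_i=\beta_i\cup\chi_i$. So the homomorphism $Z^1(Q,N)\to H^3(\mathbb K;\mathbb G_m)$, $\chi\mapsto[\beta\cup\chi]$, has image containing $S$. The map $\chi\mapsto\mathcal T(F_\chi)$ is a homomorphism too, and by Proposition 4 it has the same kernel. So the image of the first is isomorphic to the image of the second, which lies in $\mathrm{im}(\mathcal T)$. This proves (a).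

**Step 5 (part (b)).** If $H^3(\mathbb K;\mathbb G_m)\neq1$, it has a nontrivial finite cyclic subgroup because it is torsion, and (a) applies; by (M2) the resulting $\mathcal C$ is invertible in $\mathrm{Mor}_2$. If $H^3(\mathbb K;\mathbb G_m)=1$, then $\mathcal T=0$ always. $\square$

## 13. The rank-two categories $\mathcal C_D$: proof of Theorem 3

Let $\mathrm{char}\,\mathbb K\ne2$ and write $D=(x,y)_{\mathbb K}$. Take $N=\mathbb Z/2$ with trivial action and $\beta_{q,r}(n)=(-1)^{a(q)b(r)n}$, with $a,b:\Gamma\to\mathbb Z/2$ the characters of $x,y$, factored through a finite $Q=\mathrm{Gal}(L/\mathbb K)$. Put $\mathcal C_D=\mathcal C_L(N,\beta)$. As in Step 4 of Section 11, since $D$ is division, $\mathcal C_D$ has simples $\mathbb 1,X$ with $\mathrm{End}(X)\cong D$.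

**Step 1 (the center is of the same type).** This makes Section 6 available for $\mathcal Z=\mathcal Z(\mathcal C_D)$. For $(V,\rho,\theta)\in\mathcal Z$, (7) says that $\theta(1)$ is an involution commuting with all $\rho_q$. As $\mathrm{char}\,\mathbb K\neq2$, $V$ is graded by $\tilde N=\mathbb Z/2\times\{\pm1\}$, with degree $(n,\epsilon)$, where $\epsilon$ is the eigenvalue of $\theta(1)$; all $\rho_q$ preserve this grading. Eigenvalues multiply under tensor products. So $\mathcal Z=\mathcal C_L(\tilde N,\tilde\beta)$ as a monoidal category, with trivial action on $\tilde N$ and $\tilde\beta_{q,r}(n,\epsilon)=\beta_{q,r}(n)$. The braiding is $v\otimes w\mapsto\epsilon(v)^{n(w)}\,w\otimes v$. Descent (6), the occurrence of all degrees, and enlarging $L$ apply to $\mathcal Z$.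

**Step 2 (a model over $\Omega$).** We set up a functor that sees $\mathcal Z$ as a twisted form of a split category. Let $U:\mathcal Z\to\mathrm{Vec}_\Omega^{\tilde N}$, $V\mapsto\Omega\otimes_LV$, which is braided monoidal for the same braiding formula, and does not change when $L$ is enlarged. Each $U(z)$ carries semilinear maps $\rho_\gamma=\gamma\otimes\rho_{\bar\gamma}$, $\gamma\in\Gamma$, with $\rho_\gamma\rho_\delta=B_{\gamma,\delta}\rho_{\gamma\delta}$. By (6), $\Omega\otimes_{\mathbb K}\mathrm{Hom}_{\mathcal Z}(z,z')\cong\mathrm{Hom}(Uz,Uz')$, and all one-dimensional graded spaces are summands of values of $U$. Let $\mathcal Z_\Omega$ be the idempotent completion of the category with the objects of $\mathcal Z$ and Hom spaces $\Omega\otimes_{\mathbb K}\mathrm{Hom}_{\mathcal Z}$. Then $U$ induces a braided equivalence $\mathcal Z_\Omega\simeq\mathrm{Vec}_\Omega^{\tilde N}$.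

**Step 3 (the candidates $F_\psi$).** For a continuous homomorphism $\psi:\Gamma\to\mathrm{Hom}(\tilde N,\pm1)$, enlarge $L$ so that $\psi$ factors through $Q$ and put
$$F_\psi(V,\rho,\theta)=\big(V,\ \psi_q(\deg)\rho_q,\ \theta\big).$$
Relation (5) persists because $\rho_q$ preserves degrees and commutes with signs. Each $\psi_q$ is a character of $\tilde N$ and the braiding involves only the grading, so $F_\psi$ is a strictly braided monoidal autoequivalence, the identity on morphisms, and $F_\psi F_{\psi'}=F_{\psi\psi'}$. Steps 4 to 7 show that every $F\in\mathrm{Aut}_{br}(\mathcal Z)$ is isomorphic to some $F_\psi$.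

**Step 4 (the effect of $F$ on degrees is trivial).** $F$ extends $\Omega$-linearly to $\mathcal Z_\Omega$, giving a braided autoequivalence $F_\Omega$ of $\mathrm{Vec}_\Omega^{\tilde N}$ with $UF\cong F_\Omega U$ monoidally. It permutes the simple objects by an automorphism $f$ of $\tilde N$, and a braided functor preserves the scalar by which the self-braiding of an invertible object acts. Here this scalar is $(n,\epsilon)\mapsto\epsilon^n$, equal to $-1$ only at $(1,-)$. So $f$ fixes $(1,-)$, and either $f=\mathrm{id}$ or $f$ swaps $(0,-)$ and $(1,+)$. To exclude the swap, let $e\in\mathcal Z$ be $L$ in degree $(0,-)$ with $\rho_q=q$. If $f$ were the swap, $F(e)$ would be one-dimensional over $L$, say $Lv$, of $N$-degree $1$. Writing $\rho_qv=\lambda_qv$, (5) gives $\lambda_q\,q(\lambda_r)=\beta_{q,r}(1)\lambda_{qr}$. So $\beta(1)$ would be a coboundary in $L^\times$ and $[D]=0$, a contradiction. Hence $f=\mathrm{id}$.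

**Step 5 (trivialize $F_\Omega$).** We produce a monoidal isomorphism $\eta:UF\cong U$. After choosing isomorphisms $F_\Omega(\Omega_a)\cong\Omega_a$, the tensor structure of $F_\Omega$ is a $2$-cocycle on $\tilde N$ with values in $\Omega^\times$ (trivial action). It is symmetric: $F_\Omega$ is braided and the braiding scalar of $\Omega_a,\Omega_{a'}$ is the same before and after applying $F_\Omega$. Its class lies in $\mathrm{Ext}^1(\tilde N,\Omega^\times)=(\Omega^\times/\Omega^{\times2})^2=0$, as $\Omega$ is separably closed of characteristic $\ne2$. So $F_\Omega\cong\mathrm{id}$ monoidally, and $UF\cong F_\Omega U\cong U$.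

**Step 6 (compare the semilinear structures).** The difference between $F$ and the identity now sits in the Galois action. Put $\rho'_\gamma=\eta_z\,\rho_\gamma^{F(z)}\,\eta_z^{-1}$ on $U(z)$. For $g:z\to z'$ in $\mathcal Z$, $U(g)$ commutes with $\rho$; since $U(g)=\eta\,U(Fg)\,\eta^{-1}$ it also commutes with $\rho'$. The structure maps $F(z)\otimes F(z')\to F(z\otimes z')$ are morphisms of $\mathcal Z$, hence commute with the semilinear maps. So $\rho'_\gamma\rho_\gamma^{-1}$ is an $\Omega$-linear graded monoidal natural automorphism of $U$. Being $\Omega$-linear, it is natural for all maps of $\mathrm{Vec}_\Omega^{\tilde N}$ between values of $U$, so it is multiplication by $\psi_\gamma(\deg)$ for a character $\psi_\gamma\in\mathrm{Hom}(\tilde N,\Omega^\times)=\mathrm{Hom}(\tilde N,\pm1)$.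

*It is a homomorphism in $\gamma$.* Since $\eta$ is graded, $\rho'_\gamma\rho'_\delta=B_{\gamma,\delta}\rho'_{\gamma\delta}=\psi_{\gamma\delta}B_{\gamma,\delta}\rho_{\gamma\delta}$. Since $\rho_\gamma$ commutes with signs and preserves degrees, $\rho'_\gamma\rho'_\delta=\psi_\gamma\psi_\delta B_{\gamma,\delta}\rho_{\gamma\delta}$. So $\psi_{\gamma\delta}=\psi_\gamma\psi_\delta$.

*It is continuous.* Choose $z=(V,\rho,\theta)$ in which all degrees occur, and a homogeneous $L$-basis of $V$. Each basis vector $v$ is fixed by $\rho_\gamma$ for $\gamma\in\mathrm{Gal}(\Omega/L)$. If $F(z)$ has underlying space $V'$, then for the finitely many basis vectors $\eta^{-1}(v)\in L''\otimes_LV'$ for some finite $L''/L$, so each $v$ is fixed by $\rho'_\gamma$ for $\gamma\in\mathrm{Gal}(\Omega/L'')$. Hence $\psi_\gamma=1$ on an open subgroup.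

**Step 7 ($F\cong F_\psi$).** We descend $\eta$. Enlarge $L$ so that $\psi$ factors through $Q$. Then $\eta_z:UF(z)\to U(z)=UF_\psi(z)$ intertwines the semilinear maps of $F(z)$ with those of $F_\psi(z)$. For $\gamma\in\mathrm{Gal}(\Omega/L)$ these are $\gamma\otimes\mathrm{id}$, and their invariants are the underlying $L$-spaces. So $\eta_z$ restricts to a graded $L$-linear isomorphism commuting with $\rho$, that is, an isomorphism $F(z)\cong F_\psi(z)$ in $\mathcal Z$, natural and monoidal in $z$.

**Step 8 (different $\psi$ give different classes).** A monoidal isomorphism $F_\psi\cong\mathrm{id}$ induces a monoidal natural automorphism of $U$, so a character $\lambda$ of $\tilde N$ with values $\pm1$, such that $\lambda\,\psi_\gamma\rho_\gamma=\rho_\gamma\lambda$. Since $\lambda$ commutes with $\rho_\gamma$ and all degrees occur, $\psi=1$. Hence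
$$\mathrm{Aut}_{br}(\mathcal Z)\cong\mathrm{Hom}_{cont}\big(\Gamma,\mathrm{Hom}(\tilde N,\pm1)\big)\cong(\mathbb K^\times/\mathbb K^{\times2})^2.$$
Write $\psi=(\psi_1,\chi)$ with $\psi_\gamma(n,\epsilon)=\psi_1(\gamma)^n\epsilon^{\chi(\gamma)}$, where $\psi_1$ takes values in $\{\pm1\}$ and $\chi$ in $\mathbb Z/2$.

**Step 9 (values of $\mathcal T$).** The two factors are the two modifications of Section 5. For $F_{(\psi_1,0)}$: the strict tensor autoequivalence $P(V,\rho)=(V,\psi_1(q)^n\rho_q)$ of $\mathcal C_D$ induces on the center $(V,\rho,\theta)\mapsto(V,\psi_1(q)^n\rho_q,\theta)$, which is $F_{(\psi_1,0)}$, so $\mathcal T(F_{(\psi_1,0)})=0$ by Lemma 1. For $F_{(1,\chi)}$: since $\epsilon^{\chi(q)}$ is the action of $\theta(\chi(q))$, this is $F_\chi$ of Section 8. By Proposition 4, $\mathcal T(F_{(1,\chi)})=0$ if and only if $\beta\cup\chi=[D]\cup\chi$ vanishes in $H^3(\mathbb K;\mathbb G_m)$.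

Since $\mathcal T$ is a homomorphism and $F_{(\psi_1,\chi)}=F_{(\psi_1,0)}F_{(1,\chi)}$, we get $\ker\mathcal T=\{(\psi_1,\chi):[D]\cup\chi=0\}$. This is the kernel of the homomorphism $(\psi_1,\chi)\mapsto[D]\cup\chi$, so $\mathrm{im}\,\mathcal T\cong\{[D]\cup\chi:\chi\in H^1(\mathbb K;\mathbb Z/2)\}$. With $\ker\mathcal T=\mathrm{im}(\pi_0\Phi)$ from (M2), $\mathrm{coker}(\pi_0\Phi)\cong\mathrm{im}(\mathcal T)$. This is Theorem 3. $\square$

**Example 7.** For $\mathbb K=\mathbb R$ and $D=\mathbb H$, $\mathcal C_D$ is Example 1. The group $\mathrm{Aut}_{br}(\mathcal Z(\mathcal C_D))\cong(\mathbb Z/2)^2$ is generated by $J\mapsto(-1)^nJ$ and $J\mapsto\theta J$, and since $H^3(\mathbb R;\mathbb G_m)=1$ both lie in the image of $\pi_0\Phi$. For $\mathbb K=\mathbb C(x,y,z)$ and $D=(x,y)_{\mathbb K}$, Step 3 of Section 11 says $[D]\cup(z)\neq0$, so the twist $F_\chi$ by the character $\chi$ of $z$ is not in the image of $\pi_0\Phi$.
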